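\title{Bergman spaces without a Schauder basis}

\begin{abstract}
For every $p\in[1,\infty)$ with $p\neq2$ and every $n\ge3$ we construct a bounded domain $\Omega\subset\mathbb C^n$ whose $p$-Bergman space $A^p(\Omega)$ fails the approximation property and therefore has no Schauder basis. This answers in the negative a question of Chen and Zhang. The main step shows that every infinite-dimensional subspace of $\ell^p$ cut out by finitely supported linear equations is isomorphic to a complemented subspace of $A^p(\Omega)$ for some bounded domain $\Omega\subset\mathbb C^3$; a variant of Szankowski's construction provides such a subspace without the approximation property. For $1<p<\infty$ we also show that the complemented subspaces of the spaces $A^p(\Omega)$ are, up to isomorphism, exactly the closed subspaces of $\ell^p$.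
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subset\mathbb C^n$ be a bounded domain (a bounded connected open set) and let $1\le p<\infty$. The \emph{$p$-Bergman space} $A^p(\Omega)$ consists of the holomorphic functions $f$ on $\Omega$ with
\[
\|f\|_p=\Big(\int_\Omega|f|^p\Big)^{1/p}<\infty ,
\]
the integral being taken with respect to Lebesgue measure. A sequence $(x_j)_{j\ge1}$ in a normed space $X$ is a \emph{Schauder basis} if every $x\in X$ can be written as $x=\sum_{j=1}^\infty c_jx_j$ for a unique sequence of scalars $(c_j)$, the series converging in norm. The following question was posed by Chen and Zhang \cite{CZ}.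

\begin{quote}
\emph{Does $A^p(\Omega)$ have a Schauder basis for every bounded domain $\Omega\subset\mathbb C^n$ and every $1\le p<\infty$?}
\end{quote}

The simplest cases suggest that it does. For $p=2$ and any $\Omega$, the space $A^2(\Omega)$ is a closed subspace of $L^2(\Omega)$ that contains the polynomials, so it is an infinite-dimensional separable Hilbert space, and an orthonormal basis is a Schauder basis. For the unit disc $\mathbb D$ and $1<p<\infty$ the monomials form a basis: by the inequality of M.~Riesz the Taylor partial sums are uniformly bounded in $L^p$ of each circle $|z|=r$, with a constant depending only on $p$; integrating in $r$ bounds them uniformly on $A^p(\mathbb D)$; and they converge on the dense set of polynomials. For general $\Omega$ there is a further hint. A holomorphic function is almost constant at scales that are small compared with the distance to the boundary, so its norm is comparable to the $\ell^p$ norm of its suitably weighted values on a fine discrete set (Theorem~\ref{thm:C}(i) below), and $\ell^p$ has a basis.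

This last argument, however, only identifies $A^p(\Omega)$ with a \emph{subspace} of $\ell^p$. For $p=2$ nothing is lost, since closed subspaces of $\ell^2$ are Hilbert spaces. For $p\neq2$ a closed subspace of $\ell^p$ can fail to have a basis (Theorem~\ref{thm:B}), and the question becomes which subspaces of $\ell^p$ can be produced by choosing the shape of $\Omega$. We show that in $\mathbb C^3$ there is enough freedom to produce the bad ones.

A Banach space $X$ has the \emph{approximation property} (AP) if for every compact set $K\subset X$ and every $\epsilon>0$ there is a bounded finite rank operator $T:X\to X$ with $\|Tx-x\|\le\epsilon$ for all $x\in K$. A Banach space with a basis has the AP (Lemma~\ref{lem:AP}). We work with the AP rather than with bases because it passes to complemented subspaces by a one-line argument.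

\begin{theorem}\label{thm:main}
For every $n\ge3$ and every $p\in[1,\infty)\setminus\{2\}$ there is a bounded domain $\Omega\subset\mathbb C^n$ such that $A^p(\Omega)$ fails the approximation property, and hence has no Schauder basis.
\end{theorem}

So the answer to the question is no, and $p=2$ is the only exponent for which a basis exists for all bounded domains in all dimensions. We do not settle which $p$ admit counterexamples when $n=1$ or $n=2$.

Throughout, scalars are complex, $\ell^p=\ell^p(\mathbb N)$ with $\mathbb N=\{1,2,\dots\}$, and \emph{isomorphic} means linearly homeomorphic. A subspace $X\subset\ell^p$ is \emph{finitely determined} if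
\[
X=\{x\in\ell^p:\ \varphi(x)=0\ \text{ for all }\varphi\in\Phi\}
\]
for some set $\Phi$ of finitely supported functionals, that is, functionals of the form $\varphi(x)=\sum_{j\in F}\varphi_jx(j)$ with $F$ finite. Such a subspace is closed. An example is $\{x:x(2j-1)=x(2j)\text{ for all }j\}$. Theorem~\ref{thm:main} follows from two independent results, one about holomorphic functions and one about sequence spaces.

\begin{theorem}\label{thm:A}
Let $1\le p<\infty$ and let $X\subset\ell^p$ be infinite-dimensional and finitely determined. Then there is a bounded domain $\Omega\subset\mathbb C^3$ such that $X$ is isomorphic to a complemented subspace of $A^p(\Omega)$.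
\end{theorem}

\begin{theorem}\label{thm:B}
For every $1\le p<\infty$, $p\neq2$, there is an infinite-dimensional finitely determined subspace $X\subset\ell^p$ without the approximation property.
\end{theorem}

Theorem~\ref{thm:A} can be extended to a larger class of subspaces and then has a converse. This supplement is not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:C}
Regard $\ell^p$ as the dual of $\ell^q$, $\frac1p+\frac1q=1$, for $p>1$, and of $c_0$ for $p=1$.
\begin{enumerate}
\item[(i)] For every bounded domain $\Omega\subset\mathbb C^n$, with $n$ arbitrary, $A^p(\Omega)$ is isomorphic to a weak$^*$-closed subspace of $\ell^p$.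
\item[(ii)] Every weak$^*$-closed subspace of $\ell^p$ is isomorphic to a complemented subspace of $A^p(\Omega)$ for some bounded domain $\Omega\subset\mathbb C^3$.
\end{enumerate}
In particular, for $1<p<\infty$, a Banach space is isomorphic to a complemented subspace of some $A^p(\Omega)$, $\Omega$ a bounded domain, if and only if it is isomorphic to a closed subspace of $\ell^p$.
\end{theorem}

The three dimensions in Theorem~\ref{thm:A} split as $1+2$. One dimension is spent in Section~\ref{sec:weights} to replace the choice of a domain by the choice of an arbitrary lower semicontinuous weight for entire functions on $\mathbb C^2$. The other two are used in Section~\ref{sec:A}, where the weight is built so that, among all homogeneous polynomials on $\mathbb C^2$, only a prescribed sequence has moderate norm. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and Theorem~\ref{thm:C} in Section~\ref{sec:C}.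

\section{Standard facts and the deduction of Theorem~\ref{thm:main}}\label{sec:prelim}

\subsection*{Holomorphic functions}
Let $U\subset\mathbb C^m$ be an open ball or polydisc with center $a$ and volume $|U|$, and let $f$ be holomorphic on $U$ with $|f|^p$ integrable. Then $f(a)$ is the mean of $f$ over $U$, and H\"older's inequality gives the \emph{sub-mean value inequality}
\begin{equation}\label{eq:submean}
|f(a)|^p\le\frac1{|U|}\int_U|f|^p .
\end{equation}
Consequently, if $D\subset\mathbb C^m$ is open and $K\subset D$ is compact, then $\sup_K|f|\le C_K\|f\|_{L^p(D)}$ for holomorphic $f$ on $D$. So a sequence of holomorphic functions that converges in $L^p(D)$ converges locally uniformly in $D$, and its limit is holomorphic. In particular $A^p(\Omega)$ is closed in $L^p(\Omega)$ and is a Banach space.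

Let $D\subset\mathbb C^m$ be a measurable set and $\omega\ge0$ a weight on $D$, both invariant under the rotations $v\mapsto e^{\mathrm i\theta}v$. For an integer $d$ put
\[
P_dF(v)=\frac1{2\pi}\int_0^{2\pi}e^{-\mathrm id\theta}F(e^{\mathrm i\theta}v)\,d\theta .
\]
Each rotation is an isometry of $L^p(D,\omega)$, so Minkowski's integral inequality gives
\begin{equation}\label{eq:average}
\|P_dF\|_{L^p(D,\omega)}\le\|F\|_{L^p(D,\omega)} .
\end{equation}
If $f$ is entire, then $f_d=P_df$ is the homogeneous polynomial of degree $d$ in its Taylor expansion, and $f=\sum_{d\ge0}f_d$ uniformly on compact sets.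

\subsection*{Complemented subspaces and the approximation property}
A closed subspace of a Banach space $W$ is \emph{complemented} if it is the range of a bounded projection on $W$. A Banach space $X$ is isomorphic to a complemented subspace of $W$ if and only if there are bounded operators $S:X\to W$ and $R:W\to X$ with $RS=I$: given such a pair, $S$ is an isomorphism onto $S(X)$ and $SR$ is a projection onto $S(X)$; conversely, compose the isomorphism with the inclusion and its inverse with the projection. Composing pairs shows that the relation is transitive.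

\begin{lemma}\label{lem:AP}
\begin{enumerate}
\item[(a)] A Banach space with a Schauder basis has the AP.
\item[(b)] If $X$ is isomorphic to a complemented subspace of $W$ and $W$ has the AP, then $X$ has the AP.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Banach's theorem, the partial sum projections $S_m\big(\sum_j c_jx_j\big)=\sum_{j\le m}c_jx_j$ of a basis of a Banach space are bounded and $C=\sup_m\|S_m\|<\infty$. Given $K$ compact and $\delta>0$, cover $K$ by finitely many balls of radius $\delta$ and take $m$ so large that $\|S_mx-x\|\le\delta$ at their centers. Then $\|S_mx-x\|\le(C+2)\delta$ on $K$.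

(b) Let $RS=I$ and let $K\subset X$ be compact. If $T$ has finite rank on $W$ and $\|Tw-w\|\le\delta$ on the compact set $S(K)$, then $RTS$ has finite rank and $\|RTSx-x\|=\|R(TSx-Sx)\|\le\|R\|\delta$ on $K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $X$ be as in Theorem~\ref{thm:B} and let $\Omega\subset\mathbb C^3$ be the domain given for $X$ by Theorem~\ref{thm:A}. By Lemma~\ref{lem:AP}(b), $A^p(\Omega)$ fails the AP. For $n>3$ consider $\Omega'=\Omega\times\mathbb D^{n-3}$. Let $Sf(z,w)=f(z)$ and $Rg=g(\cdot,0)$. Then $\|Sf\|_p^p=\pi^{n-3}\|f\|_p^p$, and integrating \eqref{eq:submean} for $g(z,\cdot)$ over $z\in\Omega$ gives $\|Rg\|_p^p\le\pi^{-(n-3)}\|g\|_p^p$. Since $RS=I$, the space $A^p(\Omega')$ fails the AP as well. By Lemma~\ref{lem:AP}(a) none of these spaces has a basis.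
\end{proof}

\section{From weights on $\mathbb C^2$ to domains in $\mathbb C^3$}\label{sec:weights}

On a domain the measure is fixed and only the shape can be chosen. It is easier to fix the underlying space and choose the measure. Let $V=\mathbb C^2$. For a lower semicontinuous function $\omega:V\to(0,\infty)$ (that is, $\{\omega>t\}$ is open for every $t$) let $A^p(V,\omega)$ be the space of entire functions $f$ on $V$ with
\[
\|f\|_\omega=\Big(\int_V|f|^p\omega\Big)^{1/p}<\infty .
\]
To realize a weight by a domain, one places over each $v\in V$ an annulus in an extra variable $\tau$ and considers the functions $\tau^{-N}f(v)$; integrating out $\tau$ produces a weight that depends on the two radii. The base $V$ is unbounded, but the map $(\tau,v)\mapsto(\tau,\tau v)$ folds the total space into a bounded set as long as $|\tau|<(1+|v|)^{-1}$.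

\begin{lemma}\label{lem:weights}
For every lower semicontinuous $\omega:V\to(0,\infty)$ there is a bounded domain $\Omega\subset\mathbb C^3$ such that $A^p(V,\omega)$ is isometric to the range of a projection of norm at most $1$ on $A^p(\Omega)$.
\end{lemma}

\begin{proof}
Take an integer $N$ with $Np\ge7$ and put $\alpha=Np-6\ge1$. Let
\[
\rho_+(v)=(1+|v|)^{-1},\qquad \rho_-(v)=\Big((1+|v|)^\alpha+\frac{\alpha}{2\pi}\,\omega(v)\Big)^{-1/\alpha},
\]
so that $0<\rho_-<\rho_+$ and $\frac{2\pi}\alpha(\rho_-^{-\alpha}-\rho_+^{-\alpha})=\omega$. Since $\omega$ is lower semicontinuous, $\rho_-$ is upper semicontinuous, and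
\[
\tilde\Omega=\{(\tau,v)\in\mathbb C\times V:\ \rho_-(v)<|\tau|<\rho_+(v)\}
\]
is open. It is connected. Indeed, the fiber over each $v$ is an annulus and lies in one component of $\tilde\Omega$; a small ball around a point $(\tau_0,v_0)\in\tilde\Omega$ lies in $\tilde\Omega$ and meets the fibers over all $v$ near $v_0$, so the component is a locally constant function of $v$; and $V$ is connected.

The map $\Psi(\tau,v)=(\tau,\tau v)$ is a biholomorphism of $(\mathbb C\setminus\{0\})\times V$ onto itself with complex Jacobian determinant $\tau^2$, hence real Jacobian determinant $|\tau|^4$. So $\Omega=\Psi(\tilde\Omega)$ is a domain, and it is bounded because $|\tau|+|\tau v|<1$ on $\tilde\Omega$. The rotation $q\mapsto e^{\mathrm i\theta}q$ of $\mathbb C^3$ corresponds to $(\tau,v)\mapsto(e^{\mathrm i\theta}\tau,v)$, so $\Omega$ is rotation invariant.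

Let $\Pi=P_{-N}$ act on $A^p(\Omega)$. For $F\in A^p(\Omega)$ the function $\Pi F$ is holomorphic, and $\|\Pi F\|_p\le\|F\|_p$ by \eqref{eq:average}. Put $\Phi=(\Pi F)\circ\Psi$. Shifting the variable of integration in the definition of $P_{-N}$ gives $\Phi(e^{\mathrm i\theta}\tau,v)=e^{-\mathrm iN\theta}\Phi(\tau,v)$. For fixed $v$, the function $\Phi(\cdot,v)$ is holomorphic on an annulus, and by uniqueness of Laurent coefficients only the term of index $-N$ is present: $\Phi(\tau,v)=\tau^{-N}f(v)$. Near any $v_0$ we have $f(v)=\tau_0^N\Phi(\tau_0,v)$ for a fixed $\tau_0$, so $f$ is entire. Conversely, $\Pi$ fixes every $F\in A^p(\Omega)$ with $F\circ\Psi=\tau^{-N}f(v)$. Thus $\Pi$ is a projection onto the space of such $F$. For entire $f$ and $F\circ\Psi=\tau^{-N}f(v)$,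
\[
\int_\Omega|F|^p=\int_V|f(v)|^p\,2\pi\int_{\rho_-(v)}^{\rho_+(v)}r^{5-Np}\,dr\,dv=\int_V|f|^p\,\frac{2\pi}\alpha\big(\rho_-^{-\alpha}-\rho_+^{-\alpha}\big)=\int_V|f|^p\omega .
\]
So $f\mapsto F$ is an isometry of $A^p(V,\omega)$ onto the range of $\Pi$.
\end{proof}

\begin{remark}
The negative power of $\tau$ is what allows $\omega$ to be large. For $\tau^{N}f(v)$ with $N\ge0$ the same computation gives the weight $2\pi\int_{\rho_-}^{\rho_+}r^{5+Np}\,dr\le2\pi$, whereas the weight of Section~\ref{sec:A} concentrates given masses on arbitrarily small sets.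
\end{remark}

\section{Realizing a finitely determined subspace of $\ell^p$}\label{sec:A}

Fix $p$ and $X$ as in Theorem~\ref{thm:A}. By Lemma~\ref{lem:weights} and transitivity it suffices to construct a lower semicontinuous weight $\omega$ on $V=\mathbb C^2$ and bounded operators
\[
S:X\to A^p(V,\omega),\qquad R:A^p(V,\omega)\to X,\qquad RS=I .
\]

Let $H_d$ be the space of homogeneous polynomials of degree $d$ on $V$, called \emph{forms}, with $\|g\|_\infty=\sup_{|v|=1}|g(v)|$, so that $|g(v)|\le\|g\|_\infty|v|^d$. A \emph{line} is a complex line through $0$. By the fundamental theorem of algebra, a nonzero $g\in H_d$ is a product of $d$ linear forms. Their kernels are the \emph{zero lines} of $g$, and $g$ vanishes at a point $\zeta\ne0$ exactly when $\mathbb C\zeta$ is one of them. Two consequences are used below: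
\begin{enumerate}
\item[(H1)] a nonzero form of degree $d$ vanishes on at most $d$ lines;
\item[(H2)] if $g\in H_d$ has $d$ distinct zero lines and $h\in H_d$ vanishes on all of them, then $h\in\mathbb Cg$.
\end{enumerate}

\subsection{A model case}\label{sub:model}

The plan is to concentrate the weight near points $v_1,v_2,\dots$, so that the norm of $f$ dominates the $\ell^p$ norm of its sequence of values, and to add further mass whose only purpose is to force this sequence of values to lie close to $X$.

Take $X=\mathbb Cy\subset\ell^p_2$ with $y\neq0$, and consider only polynomials of degree at most one, $f=\alpha+\beta z+aw$, in the coordinates $(z,w)$ of $V$. Let $g_1=w$, $v_1=(1,y(1))$, $v_2=(-1,y(2))$, so that $g_1$ has the values $y$. Put unit masses at $v_1,v_2$ and spread a mass $\mu^p$ over the circle of radius $c\ge1$ in the zero line of $g_1$: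
\[
\|f\|^p=|f(v_1)|^p+|f(v_2)|^p+\mu^p\,\frac1{2\pi}\int_0^{2\pi}|\alpha+\beta ce^{\mathrm i\theta}|^p\,d\theta .
\]
We call the circle a \emph{guard}. It does not see $g_1$, so $\|ag_1\|=\|ay\|_{\ell^p}$. It sees everything else: Fourier coefficients are bounded by the $L^p$ norm, so $\mu|\alpha|\le\|f\|$ and $\mu c|\beta|\le\|f\|$. With $\mu=c^{1/2}$ we get $|f(v_j)-ay(j)|=|\alpha\pm\beta|\le2c^{-1/2}\|f\|$. For large $c$ the values of every $f$ are close to $X$; the map $S(ay)=ag_1$ is an isometry, the map $Rf=ay$ has norm at most $1+4c^{-1/2}$, and $RS=I$.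

Now let $X\subset\ell^p_3$ be spanned by $y_1$ and a second vector $y_2$ with $y_2(1)=0$, and suppose that $v_1,v_2,v_3$ lie on three different lines, none equal to $\{w=0\}$, with $g_1(v_j)=y_1(j)$. We need a form $g_2$ with values $y_2$, a second guard, and no interference between the two stages. Let $\lambda_1$ be a linear form vanishing at $v_1$ and put $g_2=w\lambda_1P$, where the linear form $P$ is determined by $g_2(v_j)=y_2(j)$ for $j=2,3$. The first guard does not see $g_2$, because $g_1$ divides $g_2$. Suppose that the three zero lines of $g_2$ are distinct, spanned by unit vectors $\zeta_1,\zeta_2,\zeta_3$, and put a mass $\mu_2^p$ on the circle of radius $c_2$ in each of them. A form $h$ of degree $d$ has modulus $c_2^d|h(\zeta_i)|$ on the $i$th circle. Choose $\mu_2=c_2^{-3/2}$, between the scales $c_2^{-1}$ and $c_2^{-2}$. Then the second guard contributes at most $3c_2^{-1/2}$ to the norm of $g_1$, while it contributes at least $c_2^{1/2}\max_i|h(\zeta_i)|$ to the norm of a form $h$ of degree $2$ or $3$. By (H1) and (H2) this maximum vanishes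 only if $h=0$ or $h\in\mathbb Cg_2$.

This is the whole mechanism, and it shows why $V$ has dimension two. In one variable $H_d=\mathbb Cz^d$, so the values of a form are fixed up to one scalar. In two variables a form of high degree can take prescribed values, and it is still determined up to a scalar by its zero lines.

Three difficulties remain. Points and circles must be thickened to open sets, and the weight must be positive everywhere. The vectors $y_k$ have infinite support and there are infinitely many guards, so every $g_l$ must be small on every guard. Finally, $X$ need not have a basis, so $x\in X$ cannot in general be expanded in a norm convergent series $\sum a_ky_k$. We begin with the last point.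

\subsection{Echelon form of $X$}\label{sub:echelon}

Let $n_1<n_2<\cdots$ be all integers $n$ for which some $x\in X$ satisfies $x(j)=0$ for $j<n$ and $x(n)=1$. For $n=n_k$ choose such an $x$ and call it $y_k$. For a scalar sequence $x$ define recursively
\[
s_k(x)=x(n_k)-\sum_{l<k}s_l(x)\,y_l(n_k).
\]
This is Gaussian elimination, and it expands the elements of $X$ coordinatewise.

\begin{lemma}\label{lem:echelon}
The sequence $(n_k)$ is infinite, and the following hold.
\begin{enumerate}
\item[(a)] If $x\in X$, then $x(j)=\sum_{k:\,n_k\le j}s_k(x)y_k(j)$ for all $j$.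
\item[(b)] If $x\in\ell^p$ and there are scalars $a_k$ with $x(j)=\sum_{k:\,n_k\le j}a_ky_k(j)$ for all $j$, then $x\in X$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x\in X$ and $x_k=x-\sum_{l\le k}s_l(x)y_l\in X$. The first nonzero coordinate of a nonzero element of $X$ is at some $n_m$. So $x_0=x$ vanishes at the coordinates $<n_1$. If $x_{k-1}$ vanishes at the coordinates $<n_k$, then $x_k=x_{k-1}-s_k(x)y_k$ vanishes at the coordinates $\le n_k$, because $s_k(x)=x_{k-1}(n_k)$; hence its first nonzero coordinate, if any, is some $n_m$ with $m>k$. If there were only $n_1,\dots,n_K$, we would get $x_K=0$ for all $x\in X$, contrary to $\dim X=\infty$. So the sequence is infinite and $x_k$ vanishes at the coordinates $<n_{k+1}$ for every $k$. Since $y_k(j)=0$ for $n_k>j$, this gives (a).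

(b) Let $\varphi\in\Phi$ be supported in $\{1,\dots,j_0\}$. On these coordinates $x$ agrees with $\sum_{n_k\le j_0}a_ky_k\in X$, so $\varphi(x)=0$.
\end{proof}

Part (b) is the only place where finite determination is used, and it fails without it. For $X=\{x\in\ell^p:\sum_j2^{-j}x(j)=0\}$ one may take $n_k=k$ and $y_k=e_k-2e_{k+1}$; then $e_1\notin X$ has the coordinatewise expansion with $a_k=2^{k-1}$.

The coefficients $s_k(x)$ may grow quickly with $k$, and the accuracy with which $g_k$ imitates $y_k$ has to compensate for this growth. Put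
\[
L_k=2\Big(1+\sum_{l<k}L_l(\|y_l\|+1)\Big),\qquad \epsilon_k=\frac{2^{-k-2}}{L_k}\le\frac18,\qquad\text{so that}\quad\sum_kL_k\epsilon_k=\frac14 .
\]
By induction on $k$, for any scalars $a_k$ and any $C\ge0$,
\begin{equation}\label{eq:triangular}
|a_k|\le2\Big(C+\sum_{l<k}|a_l|(\|y_l\|+1)\Big)\ \text{ for all }k\quad\Longrightarrow\quad|a_k|\le L_kC\ \text{ for all }k .
\end{equation}
The definition of $s_k$ and \eqref{eq:triangular} give $|s_k(x)|\le L_k\|x\|$ for $x\in X$. Finally choose integers $0=N_0<N_1<N_2<\cdots$ with
\begin{equation}\label{eq:tail}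
N_k\ge n_k,\qquad\Big(\sum_{j>N_k}|y_k(j)|^p\Big)^{1/p}\le\frac{\epsilon_k}8 .
\end{equation}
Thus $y_k$ vanishes before $n_k$ and is negligible after $N_k$, and only the \emph{window} $n_k\le j\le N_k$ has to be interpolated. Windows may overlap: $N_k$ can be much larger than $n_{k+1}$.

\subsection{Points, forms and radii}\label{sub:construction}

Put $n_0=1$, $g_0=1$, $v_0=0$ and, as a convention, $d_0=-1$, so that the degree ranges $d_{k-1}<d\le d_k$, $k\ge1$, will cover all $d\ge0$. At stage $k=1,2,\dots$ we choose the points and masses with $N_{k-1}<j\le N_k$, then a form $g_k$ of degree $d_k$, then the radius $c_k$ and the mass parameter $\mu_k$ of the $k$th guard.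

\subsubsection*{Step 1: points $v_j\in V$ and masses $m_j$ for $N_{k-1}<j\le N_k$.}
We require, successively in $j$:
\begin{enumerate}
\item[(P1)] $|v_j|>|v_{j-1}|+3$, and $|v_j|>3c_{k-1}+3$ if $k\ge2$;
\item[(P2)] $v_j\notin\mathbb Cv_i$ for $1\le i<j$, and $g_{k-1}(v_j)\ne0$;
\item[(P3)] $0<m_j\le2^{-j}$, and for all $1\le l<k$
\[
m_j\|g_l\|_\infty^p(1+|v_j|)^{pd_l}\le2^{-j}(\epsilon_l/8)^p,\qquad m_j(1+|v_j|)^{pd_l}\le2^{-j}.
\]
\end{enumerate}
Condition (P2) excludes finitely many lines, so the points exist. Condition (P3) makes the new masses negligible for all forms of the degrees already treated. Let $\lambda_j$ be a linear form with kernel $\mathbb Cv_j$.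

\subsubsection*{Step 2: the form $g_k$.}
Let
\[
\rho_k=\max\big(\{1\}\cup\{1+|v_j|:1\le j<n_k\}\cup\{3c_l:1\le l<k,\ N_l<n_k\}\big),
\]
and let $\eta_k>0$ satisfy $\eta_k\le\epsilon_k/8$ and $\eta_k\sum_{1\le l<k}d_l^{1/p}\mu_l\le\epsilon_k/8$. The ball of radius $\rho_k$ will contain all the mass placed before the window of $y_k$ starts. We require:
\begin{enumerate}
\item[(G1)] $g_k\in H_{d_k}$ with $d_k>d_{k-1}$, $d_k\ge1$; $g_k$ has $d_k$ distinct zero lines; $g_{k-1}$ divides $g_k$;
\item[(G2)] $g_k(v_j)=0$ for $1\le j<n_k$;
\item[(G3)] $g_k(v_j)\ne0$ and $|m_j^{1/p}g_k(v_j)-y_k(j)|\le2^{-j}\epsilon_k/16$ for $n_k\le j\le N_k$;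
\item[(G4)] $|g_k|\le\eta_k$ on $\{|v|\le\rho_k\}$.
\end{enumerate}
The tension is between (G3), which prescribes values of size $m_j^{-1/p}$, and (G4). It is resolved by high degree: all points of the window lie outside the ball.

\begin{lemma}\label{lem:form}
A form $g_k$ with \emph{(G1)--(G4)} exists.
\end{lemma}

\begin{proof}
First, $\rho_k<|v_{n_k}|$. For the terms $1$ and $1+|v_j|$ this follows from (P1). For a term $3c_l$ with $l<k$ and $N_l<n_k$, the point $v_{N_l+1}$ was chosen at stage $l+1\le k$, so $3c_l+3<|v_{N_l+1}|\le|v_{n_k}|$.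

Next, $g_{k-1}(v_j)=0$ for $1\le j<n_{k-1}$ by (G2) at stage $k-1$, and $g_{k-1}(v_j)\neq0$ for $n_{k-1}\le j\le N_k$, by (G3) at stage $k-1$ if $j\le N_{k-1}$ and by (P2) if $j>N_{k-1}$. Let $Q=g_{k-1}\prod_{n_{k-1}\le i<n_k}\lambda_i$. By these facts and (P2), the zero lines of $Q$ are distinct, $Q(v_j)=0$ for $1\le j<n_k$, and $Q(v_j)\ne0$ for $n_k\le j\le N_k$. We look for $g_k=QP$; then (G2) and the divisibility hold automatically.

Put $\kappa_j=m_j^{-1/p}y_k(j)/Q(v_j)$ for $j$ in the window, and for an integer $M\ge1$ let
\[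
P_0(v)=\sum_{j=n_k}^{N_k}\kappa_j\Big(\frac{\langle v,v_j\rangle}{|v_j|^2}\Big)^{M}\prod_{\substack{n_k\le i\le N_k\\ i\ne j}}\frac{\lambda_i(v)}{\lambda_i(v_j)},
\]
where the Hermitian product is linear in $v$. This is a form of degree $m=M+N_k-n_k\ge1$. At $v=v_j$ the $j$th term equals $\kappa_j$ and every other term contains the factor $\lambda_j(v_j)=0$; so $P_0(v_j)=\kappa_j$, and $P_0\neq0$ since $y_k(n_k)=1$. For $|v|\le\rho_k$ and $j\ge n_k$ we have $|\langle v,v_j\rangle|/|v_j|^2\le\rho_k/|v_{n_k}|<1$, so $P_0\to0$ uniformly on this ball as $M\to\infty$. Fix $M$ with $|QP_0|\le\eta_k/2$ on the ball.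

It remains to put the zero lines in general position. Write $P_0=\ell_1\cdots\ell_m$ with linear forms $\ell_i\neq0$. If $\ell'$ is a linear form not proportional to $\ell_i$, the kernels of $\ell_i+t\ell'$ are distinct for distinct $t$. So we can replace $\ell_1,\dots,\ell_m$ successively by arbitrarily close linear forms whose kernels differ from each other, from the zero lines of $Q$, and from the lines $\mathbb Cv_j$, $n_k\le j\le N_k$. Let $P$ be the product of the new forms. Then $g_k=QP$ has distinct zero lines and does not vanish at the points of the window, and its degree exceeds that of $g_{k-1}$, so (G1) holds. Since $m_j^{1/p}QP_0(v_j)=y_k(j)$ in the window and $|QP_0|\le\eta_k/2$ on the ball, the inequalities in (G3) and (G4) hold when $P$ is close enough to $P_0$.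
\end{proof}

\subsubsection*{Step 3: the radius $c_k$.}
Let $\Lambda_k$ be a set of $d_k$ unit vectors, one on each zero line of $g_k$, and let $\sigma_k$ be a linear functional on $H_{d_k}$ with $\sigma_k(g_k)=1$. For $h\in H_d$ with $d_{k-1}<d\le d_k$ define the \emph{unwanted part}
\[
h'=h\quad\text{if }d<d_k,\qquad h'=h-\sigma_k(h)g_k\quad\text{if }d=d_k .
\]
By (H1), $\max_{\Lambda_k}|\cdot|$ is a norm on $H_d$ for $d<d_k$; by (H2) it is a norm on $\ker\sigma_k\subset H_{d_k}$, which contains $h'$ when $d=d_k$. Also $h'=h$ on $\Lambda_k$. Norms on a finite-dimensional space are equivalent, so there is $\gamma_k<\infty$ with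
\begin{equation}\label{eq:gamma}
\|h'\|_\infty\le\gamma_k\max_{\Lambda_k}|h|\qquad(h\in H_d,\ d_{k-1}<d\le d_k).
\end{equation}
Put $G_k=\big(1+\sum_{j\le N_k}m_j(1+|v_j|)^{pd_k}\big)^{1/p}$. Choose $c_k$ so large that
\begin{enumerate}
\item[(C1)] $c_k>|v_{N_k}|+1$;
\item[(C2)] $\gamma_kG_kc_k^{-1/2}\le2^{-d_k}$;
\item[(C3)] $d_k^{1/p}\,3^{d_l}\|g_l\|_\infty c_k^{-1/2}\le2^{-k}\epsilon_l/8$ for $1\le l<k$,
\end{enumerate}
and put $\mu_k=c_k^{-d_{k-1}-1/2}$. As in the model case, the exponent lies halfway between the degrees $\le d_{k-1}$, which the guard should ignore, and the degrees $>d_{k-1}$, which it should control. This completes stage $k$.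

\subsection{The weight}\label{sub:weight}

We now thicken points and circles. How thin the thickened sets must be depends on forms chosen at later stages, so this is done after all stages are complete; each requirement involves only finitely many forms because $n_l\to\infty$.

\emph{Balls.} Choose $r_j\in(0,1]$ such that the open ball $B_j=B(v_j,r_j)$ satisfies
\begin{equation}\label{eq:rj}
\sup_{B_j}|g_l-g_l(v_j)|\le m_j^{-1/p}2^{-j}\epsilon_l/16\qquad\text{for the finitely many $l$ with }n_l\le j\le N_l .
\end{equation}

\emph{Guards.} For $\zeta\in\Lambda_k$ let $\zeta^\perp$ be a unit vector orthogonal to $\zeta$. For a number $\delta_k\in(0,1)$ let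
\[
\Gamma_{k,\zeta}=\{\lambda(\zeta+s\zeta^\perp):\ c_k<|\lambda|<2c_k,\ |s|<\delta_k\},\qquad\Gamma_k=\bigcup_{\zeta\in\Lambda_k}\Gamma_{k,\zeta}.
\]
In the unitary coordinates defined by $\zeta,\zeta^\perp$ the parametrization is $(\lambda,s)\mapsto(\lambda,\lambda s)$. Hence $\Gamma_{k,\zeta}$ is open and rotation invariant, Lebesgue measure on it is $|\lambda|^2\,dA(\lambda)\,dA(s)$, its volume does not depend on $\zeta$, and $c_k<|v|<2\sqrt2\,c_k<3c_k$ on it. Take $\delta_k$ so small that the sets $\Gamma_{k,\zeta}$, $\zeta\in\Lambda_k$, are disjoint and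
\begin{equation}\label{eq:deltak}
d_k^{1/p}\mu_k(2c_k)^{d_l}\max_{\zeta\in\Lambda_k}\sup_{|s|<\delta_k}|g_l(\zeta+s\zeta^\perp)|\le2^{-k}\epsilon_l/8\qquad\text{for all $l\ge k$ with }n_l\le N_k .
\end{equation}
Disjointness holds for small $\delta_k$: the lines meeting $\Gamma_{k,\zeta}$ form a disc in $\mathbb P^1$ that shrinks to the point $\mathbb C\zeta$ as $\delta_k\to0$, and these points are distinct. Condition \eqref{eq:deltak} concerns finitely many $l$ and can be met because $g_k$ divides $g_l$, so that $g_l=0$ on $\Lambda_k$. Divisibility is needed here: for these $l$ the value $g_l(v_{n_l})$ is close to $m_{n_l}^{-1/p}$ and $|v_{n_l}|<c_k$, so $g_l$ is not small on the whole ball of radius $3c_k$, and smallness on $\Gamma_k$ has to come from its zeros.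

By (P1) and (C1) the sets
\[
B_1,\dots,B_{N_1},\ \Gamma_1,\ B_{N_1+1},\dots,B_{N_2},\ \Gamma_2,\ \dots
\]
lie in pairwise disjoint spherical shells, in this order outward: $|v_{j-1}|+1<|v_j|-1$, $|v_{N_k}|+1<c_k$ and $3c_k<|v_{N_k+1}|-1$. Since $|v_j|>3j$, a bounded set meets only finitely many of them. Let
\[
\omega_0=\sum_j\frac{m_j}{|B_j|}\mathbf 1_{B_j}+\sum_kw_k\mathbf 1_{\Gamma_k},
\]
where the constant $w_k$ gives each $\Gamma_{k,\zeta}$ the mass $\mu_k^p$, hence $\Gamma_k$ the mass $d_k\mu_k^p$.

\emph{Background.} We need a positive weight on the rest of $V$ that is negligible for all $g_l$ at once; (G4) makes this possible. Note that $\rho_l\to\infty$, since $\rho_l\ge1+|v_{n_l-1}|$ for $l\ge2$. Let $\Sigma_\nu=\{\nu\le|v|<\nu+1\}$ for $\nu\ge0$. Choose $b_0\ge b_1\ge\dots>0$ such that $b_\nu$ is at most the value of $\omega_0$ on each of the finitely many $B_j,\Gamma_k$ that meet $\Sigma_\nu$, and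
\[
b_\nu|\Sigma_\nu|\le2^{-\nu-1},\qquad b_\nu|\Sigma_\nu|\sup_{\Sigma_\nu}|g_l|^p\le2^{-\nu-1}(\epsilon_l/8)^p\quad\text{for the finitely many $l$ with }\rho_l<\nu+1 .
\]
The second inequality also holds when $\rho_l\ge\nu+1$, by the first one and $|g_l|\le\eta_l\le\epsilon_l/8$ on $\Sigma_\nu$. So $b=\sum_\nu b_\nu\mathbf 1_{\Sigma_\nu}$ satisfies
\begin{equation}\label{eq:background}
\int_V|g_l|^p\,b\le(\epsilon_l/8)^p\qquad(l\ge1).
\end{equation}
Each set $\{b>t\}$ is empty, an open ball, or $V$, so $b$ is lower semicontinuous.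

Define $\omega=\max(b,\omega_0)$. Then $\omega=\omega_0$ on the balls and guards and $\omega=b$ elsewhere. The function $\omega_0$ is a locally finite sum of positive multiples of indicators of open sets, so $\omega$ is lower semicontinuous; it is finite, and $\omega\ge b_\nu$ on $\{|v|<\nu+1\}$.

For measurable $U\subset V$ write $\|F\|_U$ for the norm in $L^p(U,\omega)$, so that $\|F\|_V=\|F\|_\omega$. Let $B=\bigcup_jB_j$ and let $J:\ell^p\to L^p(V,\omega)$ be the isometry
\[
Jx=\sum_jx(j)\,m_j^{-1/p}\mathbf 1_{B_j}.
\]
Since $\omega=m_j/|B_j|$ on $B_j$, inequality \eqref{eq:submean} reads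
\begin{equation}\label{eq:eval}
m_j^{1/p}|F(v_j)|\le\|F\|_{B_j}\qquad\text{for $F$ holomorphic on }B_j .
\end{equation}

\subsection{Two estimates}\label{sub:estimates}

The first estimate says that the weight sees $g_l$ as the step function $Jy_l$. The second says that the guards suppress all other forms.

\begin{lemma}\label{lem:E2}
$\|g_l-Jy_l\|_\omega\le\epsilon_l$ for all $l\ge1$.
\end{lemma}

\begin{proof}
We split $V$ into seven groups of pieces and add the norms, using that $\|F\|_U$ is at most $\sup_U|F|$ times the $p$th root of the mass of $U$. On $B_j$ we have $|v|\le1+|v_j|$. Off $B$ we have $Jy_l=0$.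
\begin{enumerate}
\item \emph{$B_j$ with $j>N_l$.} The mass $m_j$ was chosen at a stage $k>l$, so (P3) gives $\|g_l\|_{B_j}^p\le2^{-j}(\epsilon_l/8)^p$, and $g_l$ contributes at most $\epsilon_l/8$. By \eqref{eq:tail}, $Jy_l$ contributes at most $\epsilon_l/8$.
\item \emph{$B_j$ with $n_l\le j\le N_l$.} By \eqref{eq:rj} and (G3), $|g_l-m_j^{-1/p}y_l(j)|\le m_j^{-1/p}2^{-j}\epsilon_l/8$ on $B_j$. Each ball contributes at most $2^{-j}\epsilon_l/8$.
\item \emph{$B_j$ with $j<n_l$.} Here $Jy_l=0$, the balls lie in $\{|v|\le\rho_l\}$, and $\sum_jm_j\le1$. By (G4) the total is at most $\eta_l\le\epsilon_l/8$.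
\item \emph{$\Gamma_k$ with $k>l$.} Since $d_l\le d_{k-1}$ and $c_k>1$, we have $\mu_kc_k^{d_l}\le c_k^{-1/2}$. So $\|g_l\|_{\Gamma_k}\le d_k^{1/p}\mu_k\|g_l\|_\infty(3c_k)^{d_l}\le2^{-k}\epsilon_l/8$ by (C3).
\item \emph{$\Gamma_k$ with $k\le l$ and $n_l\le N_k$.} On $\Gamma_{k,\zeta}$ we have $|g_l|\le(2c_k)^{d_l}|g_l(\zeta+s\zeta^\perp)|$, so $\|g_l\|_{\Gamma_k}\le2^{-k}\epsilon_l/8$ by \eqref{eq:deltak}.
\item \emph{$\Gamma_k$ with $k\le l$ and $N_k<n_l$.} Then $k<l$, because $N_l\ge n_l$, and $\Gamma_k\subset\{|v|\le3c_k\}\subset\{|v|\le\rho_l\}$. By (G4) the total is at most $\eta_l\sum_{k<l}d_k^{1/p}\mu_k\le\epsilon_l/8$.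
\item \emph{The rest,} where $\omega=b$, contributes at most $\epsilon_l/8$ by \eqref{eq:background}.
\end{enumerate}
Group 1 contributes at most $2\epsilon_l/8$ and each of the other six at most $\epsilon_l/8$.
\end{proof}

\begin{lemma}\label{lem:E3}
Let $d_{k-1}<d\le d_k$ and $h\in H_d$. Then $\|h'\|_B\le2^{-d}\|h\|_{\Gamma_k}$.
\end{lemma}

\begin{proof}
Let $\zeta\in\Lambda_k$. By homogeneity and \eqref{eq:submean} for $s\mapsto h(\zeta+s\zeta^\perp)$ on the disc $|s|<\delta_k$,
\begin{align*}
\|h\|_{\Gamma_{k,\zeta}}^p&=w_k\int_{c_k<|\lambda|<2c_k}|\lambda|^{pd+2}\,dA(\lambda)\int_{|s|<\delta_k}|h(\zeta+s\zeta^\perp)|^p\,dA(s)\\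
&\ge c_k^{pd}\,|h(\zeta)|^p\,w_k|\Gamma_{k,\zeta}|=c_k^{pd}\mu_k^p|h(\zeta)|^p .
\end{align*}
Hence $\max_{\Lambda_k}|h|\le\mu_k^{-1}c_k^{-d}\|h\|_{\Gamma_k}\le c_k^{-1/2}\|h\|_{\Gamma_k}$, because $\mu_k^{-1}c_k^{-d}=c_k^{d_{k-1}-d+1/2}$ and $d\ge d_{k-1}+1$. On the other hand, (P3) gives $m_j(1+|v_j|)^{pd_k}\le2^{-j}$ for $j>N_k$, so $\sum_jm_j(1+|v_j|)^{pd}\le G_k^p$, and by \eqref{eq:gamma}
\[
\|h'\|_B\le G_k\|h'\|_\infty\le\gamma_kG_k\max_{\Lambda_k}|h|\le\gamma_kG_kc_k^{-1/2}\|h\|_{\Gamma_k}.
\]
By (C2) the constant is at most $2^{-d_k}\le2^{-d}$.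
\end{proof}

\subsection{The operators $S$ and $R$}\label{sub:operators}

Formally, $S$ sends $\sum_ks_ky_k$ to $\sum_ks_kg_k$ and $R$ reverses this. Neither series need converge in norm. What does converge in norm is the series of differences $\sum_ks_k(g_k-Jy_k)$, and both operators are estimated through it.

\begin{proposition}\label{prop:S}
For $x\in X$ the series $\sum_ks_k(x)g_k$ converges locally uniformly on $V$ to an entire function $Sx$, and $\|Sx\|_\omega\le\frac54\|x\|$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E2} and $|s_k(x)|\le L_k\|x\|$ we have $\sum_k|s_k(x)|\,\|g_k-Jy_k\|_\omega\le\frac14\|x\|$. So $F=Jx+\sum_ks_k(x)(g_k-Jy_k)$ is an element of $L^p(V,\omega)$ with $\|F\|_\omega\le\frac54\|x\|$. An open ball $U\subset V$ meets only finitely many $B_j$, so by Lemma~\ref{lem:echelon}(a), $Jx=\sum_{k\le K}s_k(x)Jy_k$ on $U$ for all large $K$. For such $K$, $F-\sum_{k\le K}s_k(x)g_k=\sum_{k>K}s_k(x)(g_k-Jy_k)$ on $U$, and this tends to $0$ in $L^p(U,\omega)$. Since $\omega$ is bounded below on $U$, the convergence holds in $L^p(U)$, hence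 locally uniformly in $U$, and $F=Sx$ almost everywhere.
\end{proof}

For $f\in A^p(V,\omega)$ with homogeneous components $f_d$ put $a_k(f)=\sigma_k(f_{d_k})$ and
\[
(Rf)(j)=\sum_{k:\,n_k\le j}a_k(f)\,y_k(j)\qquad(j\ge1).
\]

\begin{proposition}\label{prop:R}
For $f\in A^p(V,\omega)$ we have $Rf\in X$ and $\|Rf\|\le4\|f\|_\omega$.
\end{proposition}

\begin{proof}
Write $a_k=a_k(f)$ and $x=Rf$.

\emph{Removing the unwanted parts.} Let $d\ge0$ and let $k$ be the index with $d_{k-1}<d\le d_k$. The guard $\Gamma_k$ is rotation invariant and $\omega$ is constant on it, so \eqref{eq:average} gives $\|f_d\|_{\Gamma_k}\le\|f\|_{\Gamma_k}\le\|f\|_\omega$. This is how one guard controls each degree separately. By Lemma~\ref{lem:E3}, $\sum_d\|f_d'\|_B\le2\|f\|_\omega$. Let $u=f|_B-\sum_df_d'\in L^p(B,\omega)$; then $\|u\|_B\le3\|f\|_\omega$. We have $f_d-f_d'=a_kg_k$ if $d=d_k$ and $f_d-f_d'=0$ for the other $d$. Since $\sum_df_d$ converges to $f$ uniformly on each $B_j$,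
\begin{equation}\label{eq:u}
u=\lim_{K\to\infty}\sum_{d\le d_K}(f_d-f_d')=\lim_{K\to\infty}\sum_{k\le K}a_kg_k\qquad\text{in }L^p(B_j,\omega),\ \text{for each }j .
\end{equation}

\emph{Bounding the coefficients.} As $\omega$ is constant on $B_j$, the convergence in \eqref{eq:u} is locally uniform in $B_j$, and $u$ is holomorphic there. Put $\hat y_k(j)=m_j^{1/p}g_k(v_j)$. By (G2), $\hat y_k(j)=0$ exactly, not only approximately, when $n_k>j$; so evaluating \eqref{eq:u} at $v_{n_k}$ gives the triangular system
\[
m_{n_k}^{1/p}u(v_{n_k})=a_k\hat y_k(n_k)+\sum_{l<k}a_l\hat y_l(n_k).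
\]
By \eqref{eq:eval} the left side is at most $\|u\|_B$ in modulus. Since $Jy_l$ is constant on $B_j$, we may apply \eqref{eq:eval} to $g_l-Jy_l$ and obtain $|\hat y_l(j)-y_l(j)|\le\epsilon_l\le\frac18$ from Lemma~\ref{lem:E2}. Thus $|\hat y_k(n_k)|\ge\frac12$ and $|\hat y_l(n_k)|\le\|y_l\|+1$, and \eqref{eq:triangular} with $C=\|u\|_B$ gives $|a_k|\le L_k\|u\|_B$.

\emph{Passing to step functions.} By Lemma~\ref{lem:E2}, $\sum_k|a_k|\,\|g_k-Jy_k\|_\omega\le\frac14\|u\|_B$. So $\tilde u=u-\sum_ka_k(g_k-Jy_k)|_B$ lies in $L^p(B,\omega)$ and $\|\tilde u\|_B\le\frac54\|u\|_B$. On $B_j$, \eqref{eq:u} gives $\tilde u=\lim_K\sum_{k\le K}a_kJy_k$, and since $Jy_k=0$ on $B_j$ for $n_k>j$, this limit is the constant $m_j^{-1/p}x(j)$. Therefore $\|x\|_{\ell^p}=\|\tilde u\|_B\le\frac{15}4\|f\|_\omega$. Now $x\in\ell^p$ has a coordinatewise expansion in the $y_k$, and $x\in X$ by Lemma~\ref{lem:echelon}(b).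
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The maps $S$ and $R$ are linear, since $s_k$ and $a_k$ are, and bounded by Propositions~\ref{prop:S} and~\ref{prop:R}. For $x\in X$ the series defining $Sx$ converges locally uniformly and the degrees $d_k$ are distinct, so $(Sx)_{d_k}=s_k(x)g_k$ and $a_k(Sx)=s_k(x)$. Hence $(RSx)(j)=\sum_{n_k\le j}s_k(x)y_k(j)=x(j)$ by Lemma~\ref{lem:echelon}(a). So $X$ is isomorphic to a complemented subspace of $A^p(V,\omega)$, and Lemma~\ref{lem:weights} completes the proof.
\end{proof}

\section{A finitely determined subspace of $\ell^p$ without the approximation property}\label{sec:B}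

The construction is a variant of Szankowski's. The notation of this section is independent of Section~\ref{sec:A}, and $p\neq2$ is fixed. To disprove the AP one needs a linear functional on operators that separates the identity from the finite rank operators and is continuous for uniform convergence on a compact set.

\begin{lemma}\label{lem:trace}
Let $X$ be a Banach space, $K\subset X$ a compact set, and $\beta$ a linear functional on the space of bounded operators on $X$ such that $\beta(I)=1$, $\beta(T)=0$ for $T$ of finite rank, and $|\beta(T)|\le2\sup_{x\in K}\|Tx\|$ for all $T$. Then $X$ fails the AP.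
\end{lemma}

\begin{proof}
If $T$ had finite rank and $\|x-Tx\|\le\frac14$ on $K$, then $1=\beta(I-T)\le\frac12$.
\end{proof}

\subsection{The idea}
We take for $\beta$ a limit of normalized traces $\beta_N(T)=2^{-N}\sum_iz_i^*(Tz_i)$, where $i$ runs over $2^N\le i<2^{N+1}$ and $z_i^*(z_i)=1$. The first two conditions of Lemma~\ref{lem:trace} come easily. For the third, we need $|\beta_N(T)-\beta_{N-1}(T)|\le\max\|Tx\|$ over a finite set of vectors $x$ whose norms decay fast in $N$.

The source of the decay is the following. Consider $m\times m$ arrays $t$ with the norm $\big(\sum_{\text{rows}}\|\text{row}\|_2^p\big)^{1/p}$, coordinate functionals $e_k^*$ and unit vectors $e_k$. Let $\mathcal A$ be a set of $m$ positions and $\varphi$ an injective map from $\mathcal A$ to positions. Averaging over signs $\varepsilon\in\{\pm1\}^{\mathcal A}$ kills the off-diagonal terms, so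
\[
\sum_{k\in\mathcal A}e_k^*(Te_{\varphi(k)})=\mathbb E_\varepsilon\Big(\sum_{k\in\mathcal A}\varepsilon_ke_k^*\Big)\Big(T\sum_{k\in\mathcal A}\varepsilon_ke_{\varphi(k)}\Big).
\]
If $\mathcal A$ is a row and $\varphi(\mathcal A)$ a column, the functional has norm $m^{1/2}$ and the vector has norm $m^{1/p}$. The product is $m\cdot m^{1/p-1/2}$, much smaller than the number $m$ of terms when $p>2$. For $p<2$ one lets $\mathcal A$ be a column and $\varphi(\mathcal A)$ a row; the norms are $m^{1-1/p}$ and $m^{1/2}$, with product $m\cdot m^{1/2-1/p}$. If $\varphi$ is the identity, the functional takes the value $m$ on the vector and no gain is possible. So we need a subspace $X$ on which $\beta_N-\beta_{N-1}$ is an average of terms $e_k^*(Tu_k)$ where $u_k$ does not involve $e_k$, and a block structure in which the supports of the $u_k$ are transverse to the sets over which $k$ varies. The cancellation of $e_k$ comes from having two formulas for $z_i^*$ on $X$.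

\subsection{Rows, columns and the space $Z$}
For $N\ge0$ let $\Delta_N=\{2^N,\dots,2^{N+1}-1\}$ be the $N$th \emph{level}. Write $k\in\Delta_N$ in binary as $1x_1x_2\dots x_N$. Positions are counted from the left, so $k\mapsto\lfloor k/2\rfloor$ deletes the last bit and $k\mapsto2k+e$ appends the bit $e$, without moving the other bits. For $N\ge3$ and $l\in\{0,1,2,3\}$ let
\[
C_{N,l}=\{j:\ 1\le j\le N-3,\ j\equiv4N+l\pmod 8\}.
\]
The residue $4N+l$ modulo $8$ is $l$ for even $N$ and $4+l$ for odd $N$. Hence
\begin{equation}\label{eq:disjoint}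
C_{N,l}\cap C_{N',l'}=\emptyset\quad\text{if }N=N',\ l\ne l',\ \text{ or if }|N-N'|=1,
\end{equation}
and $|C_{N,l}|\ge\lfloor(N-3)/8\rfloor$. For $N\ge3$ we partition $\Delta_N$ in two ways. The residue $l=k\bmod4$ is given by the last two bits of $k$.
\begin{itemize}
\item A \emph{row} is a class of integers with the same $l$ that agree in all bits outside $C_{N,l}$. It has $2^{|C_{N,l}|}$ elements.
\item A \emph{column} is a class of integers with the same $l$ that agree in all bits in $C_{N,l}$.
\end{itemize}
A row and a column meet in at most one point. For example, $C_{4,1}=\{1\}$, and the elements $17,21,25,29$ of $\Delta_4$ with $l=1$ form the rows $\{17,25\}$, $\{21,29\}$ and the columns $\{17,21\}$, $\{25,29\}$.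

Let $\mathcal B$ be the partition of $\mathbb N$ into \emph{blocks}: singletons on the levels $N\le2$, and on the levels $N\ge3$ the rows if $p>2$ and the columns if $p<2$. Let $Z$ be the Banach space of scalar sequences $t$ with
\[
\|t\|=\Big(\sum_{B\in\mathcal B}\Big(\sum_{j\in B}|t_j|^2\Big)^{p/2}\Big)^{1/p}<\infty .
\]
Then $\|e_j\|=1$, $|t_j|\le\|t\|$, and $t_j\to0$ for $t\in Z$, because the blocks are finite and their norms tend to $0$.

\subsection{The subspace $X$ and the traces $\beta_N$}
For $t\in Z$ write $P_j=t_{2j}+t_{2j+1}$ and $D_j=t_{2j}-t_{2j+1}$, $j\ge1$. Let $X$ be the closed subspace of $Z$ defined by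
\[
t_1=0,\qquad P_1=0,\qquad P_j=D_{\lfloor j/2\rfloor}\quad(j\ge2).
\]
For $i\ge1$ let $z_i=e_{2i}-e_{2i+1}+\sum_{l=0}^3e_{4i+l}$. For $t=z_i$ the only nonzero $P_j$ are $P_{2i}=P_{2i+1}=2$, and the only nonzero $D_j$ is $D_i=2$; so $z_i\in X$. On $X$ we have $D_i=P_{2i}=P_{2i+1}$, which gives the two formulas
\begin{equation}\label{eq:two}
z_i^*(t):=\tfrac12(t_{2i}-t_{2i+1})=\tfrac14\sum_{l=0}^3t_{4i+l}\qquad(t\in X).
\end{equation}
For $i\in\Delta_N$ the first reads $t$ on level $N+1$ and the second on level $N+2$. We have $z_i^*(z_i)=1$, $\|z_i^*\|\le1$ and $\|z_i\|\le6$.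

For a bounded operator $T$ on $X$ let $\beta_N(T)=2^{-N}\sum_{i\in\Delta_N}z_i^*(Tz_i)$, so $\beta_N(I)=1$. Let $M\ge2$. Using the first formula in \eqref{eq:two} for $\beta_{M-1}$ and the second for $\beta_{M-2}$, both traces are read on level $M$:
\[
\beta_{M-1}(T)=2^{-M}\sum_{k\in\Delta_M}(-1)^ke_k^*(Tz_{\lfloor k/2\rfloor}),\qquad\beta_{M-2}(T)=2^{-M}\sum_{k\in\Delta_M}e_k^*(Tz_{\lfloor k/4\rfloor}).
\]
With $u_k=(-1)^kz_{\lfloor k/2\rfloor}-z_{\lfloor k/4\rfloor}\in X$ we obtain
\begin{equation}\label{eq:difference}
\beta_{M-1}(T)-\beta_{M-2}(T)=2^{-M}\sum_{k\in\Delta_M}e_k^*(Tu_k).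
\end{equation}
For instance,
\begin{align*}
u_8=z_4-z_2&=(e_8-e_9+e_{16}+e_{17}+e_{18}+e_{19})-(e_4-e_5+e_8+e_9+e_{10}+e_{11})\\
&=-e_4+e_5-2e_9-e_{10}-e_{11}+e_{16}+e_{17}+e_{18}+e_{19},
\end{align*}
and $e_8$ has canceled. In general, let $k=4i+l\in\Delta_M$, let $k'$ be obtained from $k$ by changing the last bit, and let $k'',k'''$ be the two elements of $\{4i,\dots,4i+3\}\setminus\{k,k'\}$. For either parity of $k$, $(-1)^k(e_{2\lfloor k/2\rfloor}-e_{2\lfloor k/2\rfloor+1})=e_k-e_{k'}$, so
\[
u_k=-2e_{k'}-e_{k''}-e_{k'''}-e_{2i}+e_{2i+1}+(-1)^k\sum_{l'=0}^3e_{4\lfloor k/2\rfloor+l'} .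
\]
Thus for fixed $l$ and all $k\equiv l\pmod4$ in $\Delta_M$,
\begin{equation}\label{eq:uk}
u_k=\sum_\varphi c_\varphi e_{\varphi(k)},\qquad\sum_\varphi|c_\varphi|=2+1+1+2+4=10,
\end{equation}
where the coefficients depend only on $l$ and $\varphi$ runs over the nine maps
\begin{enumerate}
\item[(a)] $k\mapsto4\lfloor k/4\rfloor+l'$ with $l'\in\{0,1,2,3\}$, $l'\neq l$, into level $M$;
\item[(b)] $k\mapsto2\lfloor k/4\rfloor+e$ with $e\in\{0,1\}$, into level $M-1$;
\item[(c)] $k\mapsto4\lfloor k/2\rfloor+l'$ with $l'\in\{0,1,2,3\}$, into level $M+1$.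
\end{enumerate}

\begin{lemma}\label{lem:transverse}
Let $M\ge4$, let $\mathcal A\subset\Delta_M$ be a row with residue $l$, and let $\varphi$ be one of the nine maps. Then $\varphi$ is injective on $\mathcal A$, the image $\varphi(\mathcal A)$ lies in one column, and it meets each row in at most one point.
\end{lemma}

\begin{proof}
On $\mathcal A$ only the bits in $C_{M,l}\subset\{1,\dots,M-3\}$ vary. The binary expansion of $\varphi(k)$ consists of $1x_1\dots x_{M-2}$ followed by the two bits of $l'$ in case (a), by $e$ in case (b), and by $x_{M-1}$ and the two bits of $l'$ in case (c). So the points $\varphi(k)$, $k\in\mathcal A$, agree in all positions outside $C_{M,l}$, and $\varphi(k_1)$ and $\varphi(k_2)$ differ in a position in $C_{M,l}$ when $k_1\neq k_2$. Let $M''\ge3$ be the level of the image. The last two positions are $M''-1,M''\ge M-2$, which are not in $C_{M,l}$; so the image points have a common residue $l''$. By \eqref{eq:disjoint}, $C_{M'',l''}\cap C_{M,l}=\emptyset$, since $l''=l'\neq l$ in case (a) and $|M''-M|=1$ in cases (b) and (c). Hence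 all image points agree on $C_{M'',l''}$ and lie in one column, while two distinct image points differ in a position outside $C_{M'',l''}$ and lie in different rows.
\end{proof}

\begin{proposition}\label{prop:noAP}
The space $X$ fails the AP.
\end{proposition}

\begin{proof}
Let $\alpha=|\frac12-\frac1p|>0$. Let $M\ge4$, let $\mathcal A\subset\Delta_M$ be a row, and let $m=|\mathcal A|\ge2^{\lfloor(M-3)/8\rfloor}$. For $\varepsilon\in\{\pm1\}^{\mathcal A}$ put $\xi_\varepsilon=\sum_{k\in\mathcal A}\varepsilon_ke_k^*$ and $U_\varepsilon=\sum_{k\in\mathcal A}\varepsilon_ku_k\in X$. Since $\mathbb E_\varepsilon\,\varepsilon_k\varepsilon_{k_1}$ is $1$ for $k=k_1$ and $0$ otherwise,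
\[
\Big|\sum_{k\in\mathcal A}e_k^*(Tu_k)\Big|=\big|\mathbb E_\varepsilon\,\xi_\varepsilon(TU_\varepsilon)\big|\le\max_\varepsilon\|\xi_\varepsilon\|_{Z^*}\|TU_\varepsilon\| ,
\]
and by \eqref{eq:uk}, $\|U_\varepsilon\|\le10\max_\varphi\big\|\sum_{k\in\mathcal A}\varepsilon_ke_{\varphi(k)}\big\|$.

If $p>2$, the blocks are rows. Then $\mathcal A$ is a block, so $\|\xi_\varepsilon\|\le m^{1/2}$ by the Cauchy--Schwarz inequality. By Lemma~\ref{lem:transverse} the $m$ points of $\varphi(\mathcal A)$ lie in distinct blocks, so $\|U_\varepsilon\|\le10m^{1/p}$. Put $x_{\mathcal A,\varepsilon}=m^{-1/2}U_\varepsilon$.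

If $p<2$, the blocks are columns. Then the points of $\mathcal A$ lie in distinct blocks, so $|\xi_\varepsilon(t)|\le m^{1-1/p}\big(\sum_{k\in\mathcal A}|t_k|^p\big)^{1/p}\le m^{1-1/p}\|t\|$ by H\"older's inequality. By Lemma~\ref{lem:transverse} the $m$ points of $\varphi(\mathcal A)$ lie in one block, so $\|U_\varepsilon\|\le10m^{1/2}$. Put $x_{\mathcal A,\varepsilon}=m^{-1/p}U_\varepsilon$.

In both cases $\big|\sum_{k\in\mathcal A}e_k^*(Tu_k)\big|\le m\max_\varepsilon\|Tx_{\mathcal A,\varepsilon}\|$ and $\|x_{\mathcal A,\varepsilon}\|\le10m^{-\alpha}$. The rows partition $\Delta_M$, which has $2^M$ elements, so \eqref{eq:difference} gives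
\[
|\beta_{M-1}(T)-\beta_{M-2}(T)|\le\max_{\mathcal A\subset\Delta_M,\ \varepsilon}\|Tx_{\mathcal A,\varepsilon}\|\qquad(M\ge4).
\]
Let
\[
K=\{0\}\cup\{z_i:i\in\Delta_2\}\cup\bigcup_{M\ge4}\{M^2x_{\mathcal A,\varepsilon}:\ \mathcal A\text{ a row of }\Delta_M,\ \varepsilon\in\{\pm1\}^{\mathcal A}\}.
\]
The $M$th set in the union is finite and its elements have norm at most $10M^22^{-\alpha\lfloor(M-3)/8\rfloor}$, which tends to $0$. So $K$ is a null sequence together with $0$, and is compact. This is the only use of $p\neq2$. Now $|\beta_2(T)|\le\sup_K\|Tx\|$ and $|\beta_{M-1}(T)-\beta_{M-2}(T)|\le M^{-2}\sup_K\|Tx\|$, so $\beta(T)=\lim_N\beta_N(T)$ exists, is linear in $T$, and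
\[
|\beta(T)|\le\Big(1+\sum_{M\ge4}M^{-2}\Big)\sup_{x\in K}\|Tx\|\le2\sup_{x\in K}\|Tx\| .
\]
We have $\beta(I)=1$. If $Tx=\sum_{r=1}^qx_r^*(x)x_r$ has finite rank, then $|z_i^*(Tz_i)|\le6\sum_r\|x_r^*\|\,|z_i^*(x_r)|\to0$ as $i\to\infty$, since the coordinates of each $x_r$ tend to $0$; so the averages $\beta_N(T)$ tend to $0$. Lemma~\ref{lem:trace} applies.
\end{proof}

\subsection{Embedding in $\ell^p$}
It remains to replace the $\ell^2$ blocks by subspaces of $\ell^p$ blocks without losing finite determination. Khinchine's inequality provides constants $a_p,b_p>0$, depending only on $p$, such that for every $m$ and $t\in\mathbb C^m$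
\[
a_p\|t\|_2\le\Big(2^{-m}\sum_{\varepsilon\in\{\pm1\}^m}\Big|\sum_j\varepsilon_jt_j\Big|^p\Big)^{1/p}\le b_p\|t\|_2 ;
\]
the complex case follows from the real one by taking real and imaginary parts.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Identify $\ell^p$ with the space of $p$-summable families $x=(x_{B,\varepsilon})$ indexed by pairs $B\in\mathcal B$, $\varepsilon\in\{\pm1\}^B$, and write $x_B=(x_{B,\varepsilon})_\varepsilon$. Define $(\Theta t)_{B,\varepsilon}=2^{-|B|/p}\sum_{j\in B}\varepsilon_jt_j$. By Khinchine's inequality in each block, $a_p\|t\|\le\|\Theta t\|_{\ell^p}\le b_p\|t\|$, so $\Theta$ is an isomorphism of $Z$ onto its image. Let $E_B$ be the space of vectors $(\Theta t)_B$. A vector $x\in\ell^p$ lies in $\Theta(Z)$ if and only if $x_B\in E_B$ for every $B$: in that case $x=\Theta t$ for a scalar sequence $t$, and $t\in Z$ by the lower Khinchine bound. The condition $x_B\in E_B$ says that finitely many functionals supported on the finite index set $\{B\}\times\{\pm1\}^B$ vanish at $x$. Moreover, for $x=\Theta t$ and $j\in B$, orthogonality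 of the signs gives
\[
t_j=2^{|B|/p-|B|}\sum_{\varepsilon\in\{\pm1\}^B}\varepsilon_j\,x_{B,\varepsilon},
\]
a finitely supported functional of $x$. Each relation defining $X$ involves at most four coordinates $t_j$, so it becomes a finitely supported condition on $x$. Hence $\Theta(X)$ is finitely determined. It is isomorphic to $X$, so it fails the AP by Proposition~\ref{prop:noAP}, and it is infinite-dimensional because finite-dimensional spaces have the AP (take $T=I$).
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.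

\section{Weak$^*$-closed subspaces of $\ell^p$}\label{sec:C}

Let $E=\ell^q$ for $p>1$ and $E=c_0$ for $p=1$, so that $E^*=\ell^p$. Finitely supported vectors are dense in $E$. We use three standard facts. A subspace of $E^*$ is weak$^*$-closed if and only if its intersection with the closed unit ball is (Krein--\v Smulian theorem). Since $E$ is separable, the weak$^*$ topology on the unit ball of $\ell^p$ is metrizable, and for bounded sequences weak$^*$ convergence is coordinatewise convergence. A weak$^*$-closed subspace $X\subset E^*$ equals $Y^\perp$, the annihilator of $Y=\{\varphi\in E:\varphi(x)=0\text{ for all }x\in X\}$ (bipolar theorem).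

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Here $C$ denotes constants depending only on $n$ and $p$. We sample $f$ on a grid whose mesh is a small fixed multiple of the distance to the boundary.

Consider the half-open dyadic cubes $W\subset\Omega$ of $\mathbb C^n=\mathbb R^{2n}$ with $\operatorname{diam}W\le\operatorname{dist}(W,\partial\Omega)$, and keep the maximal ones. They are disjoint and cover $\Omega$. The parent $W'$ of a maximal cube satisfies $\operatorname{dist}(W',\partial\Omega)<\operatorname{diam}W'=2\operatorname{diam}W$. This is the Whitney decomposition, with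
\[
\operatorname{diam}W\le\operatorname{dist}(W,\partial\Omega)\le4\operatorname{diam}W .
\]
For $W$ of side $s$, so of diameter $\sqrt{2n}\,s$, let $W^*=\{\zeta:\operatorname{dist}(\zeta,W)<s/2\}\subset\Omega$. The sets $W^*$ have bounded overlap. Indeed, if $\zeta\in W^*$ and $\delta=\operatorname{dist}(\zeta,\partial\Omega)$, then $(\sqrt{2n}-\frac12)s\le\delta\le(5\sqrt{2n}+\frac12)s$; so the cubes $W$ with $\zeta\in W^*$ are disjoint, have volume at least $(\delta/C)^{2n}$, and lie in the ball $B(\zeta,C\delta)$.

Let $f\in A^p(\Omega)$, $z\in W$ and $|\zeta-z|\le s/4$. Then $B(\zeta,s/4)\subset W^*$, so $|f(\zeta)|^p\le Cs^{-2n}\int_{W^*}|f|^p$ by \eqref{eq:submean}, and Cauchy's estimate on discs of radius $s/4$ gives $\sup_W|\nabla f|^p\le Cs^{-p-2n}\int_{W^*}|f|^p$. Subdivide each $W$ into $\kappa^{2n}$ equal half-open cubes $Q$ with centers $c_Q$. On $Q$ we have $|z-c_Q|\le\sqrt{2n}\,s/\kappa$, hence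
\[
\sum_{Q\subset W}\int_Q|f-f(c_Q)|^p\le s^{2n}\Big(\frac{\sqrt{2n}\,s}{\kappa}\Big)^p\sup_W|\nabla f|^p\le\frac{C}{\kappa^p}\int_{W^*}|f|^p .
\]
Summing over $W$ and using the bounded overlap, we can fix $\kappa$ so that $\|f-\sum_Qf(c_Q)\mathbf 1_Q\|_p\le\frac12\|f\|_p$ for all $f$. The step function has the same norm as the sequence $Uf=(|Q|^{1/p}f(c_Q))_Q$, indexed by the countably many $Q$. So $\frac12\|f\|_p\le\|Uf\|_{\ell^p}\le\frac32\|f\|_p$.

To see that the range of $U$ is weak$^*$-closed it suffices, by the facts above, to show: if $\|Uf_r\|\le1$ and $Uf_r\to x$ coordinatewise, then $x$ is in the range. We have $\|f_r\|_p\le2$, so $(f_r)$ is locally uniformly bounded. By Montel's theorem a subsequence converges locally uniformly to a holomorphic $f$, and $\|f\|_p\le2$ by Fatou's lemma. Then $x=Uf$.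
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii) and the last assertion]
If $\dim X<\infty$, take any bounded domain $\Omega\subset\mathbb C^3$: the space $A^p(\Omega)$ contains the polynomials, hence a subspace of dimension $\dim X$, which is isomorphic to $X$ and complemented by the Hahn--Banach theorem.

Let $X=Y^\perp$ be infinite-dimensional and weak$^*$-closed. The equations defining $X$ are given by elements of $Y\subset E$, which can be approximated by finitely supported vectors; the point is to perturb all equations at once by an automorphism of $E$. For this we take a finite or infinite sequence $(\varphi_r)$ in $Y$ with closed linear span $Y$ and functionals $\varphi_r^*\in E^*$ with $\varphi_r^*(\varphi_{r'})=\delta_{rr'}$. Such a system is provided by Markushevich's theorem \cite[Prop.~1.f.3]{LT} and Hahn--Banach extension from $Y$ to $E$. The part needed here is also obtained directly: given linearly independent $\psi_r$ with closed span $Y$, put recursively $\varphi_r=\psi_r-\sum_{r'<r}\varphi_{r'}^*(\psi_r)\varphi_{r'}$ and choose $\varphi_r^*$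 equal to $1$ at $\varphi_r$ and to $0$ at $\varphi_1,\dots,\varphi_{r-1}$.

Choose finitely supported $\varphi_r'\in E$ with $\sum_r\|\varphi_r^*\|\,\|\varphi_r'-\varphi_r\|<\frac12$ and define
\[
\mathcal S\psi=\psi+\sum_r\varphi_r^*(\psi)(\varphi_r'-\varphi_r)\qquad(\psi\in E).
\]
Then $\|\mathcal S-I\|<\frac12$, so $\mathcal S$ is an automorphism of $E$, and $\mathcal S\varphi_r=\varphi_r'$ by biorthogonality. Thus $\mathcal SY$ is the closed span of the $\varphi_r'$, and
\[
X':=\{x\in\ell^p:\varphi_r'(x)=0\text{ for all }r\}=(\mathcal SY)^\perp=\{x:\mathcal S^*x\in Y^\perp\}=(\mathcal S^*)^{-1}X .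
\]
So $X'$ is isomorphic to $X$ and finitely determined, and Theorem~\ref{thm:A} applies to $X'$.

For $1<p<\infty$ the space $\ell^p$ is reflexive, so the weak$^*$ and weak topologies coincide, and norm-closed subspaces are weakly closed by the Hahn--Banach theorem. Hence (ii) applies to every closed subspace of $\ell^p$. Conversely, a complemented subspace of $A^p(\Omega)$ is closed, and by (i) it is isomorphic to a closed subspace of $\ell^p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CZ} Bo-Yong Chen and Liyou Zhang, \emph{On the $p$-Bergman theory}, arXiv:2106.01800 (2021).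

\bibitem{LT} Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces I}.

\end{thebibliography}
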